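# Continuous maps between Bohr topologies and the $p$-torsion of the target

Throughout, all groups are abelian, $\mathbb T=\mathbb R/\mathbb Z$ is written additively, $\|t\|$ is the distance from $t\in\mathbb T$ to $0$, and $e(t)=e^{2\pi i t}$. We put $[N]=\{1,\dots,N\}$; for a set $X$, $[X]^k$ is the set of its $k$-element subsets, and $[N]^k$ abbreviates $[[N]]^k$. A *character* of a group is a homomorphism to $\mathbb T$.

## 1. Four basis vectors and a free target

The Boolean group $B_\kappa=\bigoplus_\kappa\mathbb Z_2$ consists of elements of order at most two. A torsion-free group $H$ has no such elements except $0$. Can $B_\kappa$ nevertheless be placed injectively inside $H$ by a continuous map, if both groups carry the coarse topology that only sees characters? The question comes from Dikran Dikranjan, "van Douwen's problems related to the Bohr topology", arXiv:math/0204120 (2002): for which infinite cardinals $\kappa$ does there exist a continuous 1-1 map from $B_\kappa^\#$ to $H^\#$ with $H$ torsion-free? The answer will be: for none, not even for $\kappa=\omega$.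

**Definition (Bohr topology).** The Bohr topology on a group $G$ is the initial topology with respect to all homomorphisms $G\to\mathbb T$; equivalently, it is the largest totally bounded group topology on $G$. We write $G^\#$ for $G$ with this topology.

So a basic neighborhood of $0$ is $\{z:\|\varphi_i(z)\|<\delta,\ i\le l\}$ for finitely many characters $\varphi_i$. Translations are homeomorphisms of $G^\#$. Homomorphisms $G\to H$ are continuous $G^\#\to H^\#$, because composing with a character of $H$ gives a character of $G$. The group $\mathbb T$ is divisible, so by Baer's theorem characters extend from subgroups; hence a subgroup of $G^\#$ carries its own Bohr topology. The following consequence of extension is used repeatedly.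

**Fact 1.** If $e\ne0$ in a group $C$, there is a character $\rho$ of $C$ with $\|\rho(e)\|\ge\frac13$.

If $e$ has finite order $q\ge2$, send $e$ to $\lfloor q/2\rfloor/q$. This has norm $\frac12$ for even $q$, and $\frac{q-1}{2q}\ge\frac13$ for odd $q\ge3$. If $e$ has infinite order, send it to $\frac12$. Then extend from $\langle e\rangle$ to $C$.

A homomorphism from $B_\kappa$ to a torsion-free group is zero, so an injection would have to be far from linear. To work with nonlinear maps we need to see the neighborhoods of $0$ concretely. For a prime $p$ let $V_{p,\kappa}=\bigoplus_\kappa\mathbb Z_p$ with canonical basis $(e_\xi)_{\xi<\kappa}$, so that $V_{2,\kappa}=B_\kappa$. For a finite coloring $c:\kappa\to[m]$ put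
$$W_c=\Big\{z\in V_{p,\kappa}:\ \sum_{c(\xi)=j}z_\xi=0\text{ in }\mathbb Z_p\text{ for every color }j\Big\}.\tag{1}$$

**Fact 2.** The sets $W_c$, over all finite colorings $c$ of $\kappa$, form a base of neighborhoods of $0$ in $V_{p,\kappa}^\#$.

The characters $\varphi_j(z)=\frac1p\sum_{c(\xi)=j}z_\xi$ take values in $\frac1p\mathbb Z/\mathbb Z$, and $W_c=\{z:\|\varphi_j(z)\|<\frac1p\ \forall j\}$ is open. Conversely, let characters $\varphi_1,\dots,\varphi_l$ be given. Their values lie in $\frac1p\mathbb Z/\mathbb Z$. Color $\xi$ by $(\varphi_1(e_\xi),\dots,\varphi_l(e_\xi))$; this uses at most $p^l$ colors. If $z\in W_c$, then grouping $\varphi_i(z)=\sum_\xi z_\xi\varphi_i(e_\xi)$ by colors gives $\varphi_i(z)=0$ for all $i$. So $W_c$ lies in the neighborhood given by the $\varphi_i$.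

**Definition (balanced).** Let $c$ be a coloring. A finite set $Y$ is *$c$-balanced* if $|Y\cap c^{-1}(j)|\equiv0\pmod p$ for every color $j$.

Thus $\sum_{\xi\in y}e_\xi\in W_c$ exactly when $y$ is $c$-balanced. For instance, a singleton is never balanced, so $0$ is not in the closure of $\{e_\xi:\xi<\kappa\}$. For $p=2$ a pair is balanced when it is monochromatic. By the pigeonhole principle every finite coloring has monochromatic pairs, so $0$ is in the closure of $\{e_\xi+e_\eta:\xi\neq\eta\}$.

The pairs are the simplest points near $0$ in $B_\kappa^\#$, and the first thing to try is to refute injectivity on them. This fails. Let $H$ be free with basis $(h_\xi)_{\xi<\kappa}$, put $f(e_\xi+e_\eta)=h_\eta-h_\xi$ for $\xi<\eta$, and $f(z)=0$ for all other $z\in B_\kappa$. This $f$ is injective on the pair sums, and it is continuous at $0$. Indeed, given characters $\chi_1,\dots,\chi_r$ of $H$ and $\delta>0$, cut $\mathbb T^r$ into finitely many boxes of side less than $\delta$ and color $\xi$ by the box containing $(\chi_i(h_\xi))_i$. If $z\in W_c$, then either $f(z)=0$, or $z=e_\xi+e_\eta$ with $c(\xi)=c(\eta)$ and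 $\|\chi_i(f(z))\|<\delta$ for all $i$. So continuity at $0$ does not prevent injectivity on sums of two basis vectors.

With four basis vectors there are more balanced sets: two of one color and two of another. Let us see what this gives in the friendliest nonlinear situation, where $f$ is given on 4-sums by one formula with independent ingredients. For $Y=\{y_1<\dots<y_n\}$ and $s\subseteq[n]$ write $Y_s=\{y_i:i\in s\}$.

**Proposition 1 (the free model).** Let $\kappa$ be infinite, let $H$ be the free abelian group with basis $\{h_t:t\subseteq\kappa,\ 1\le|t|\le4\}$, and let $f:B_\kappa^\#\to H^\#$ be continuous at $0$ with $f(0)=0$. Suppose there are integers $a_s$ $(\emptyset\ne s\subseteq[4])$ with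
$$f(e_{x_1}+e_{x_2}+e_{x_3}+e_{x_4})=\sum_{\emptyset\ne s\subseteq[4]}a_s\,h_{\{x_i:\,i\in s\}}\qquad\text{whenever }x_1<x_2<x_3<x_4<\kappa.\tag{2}$$
Then all $a_s$ are $0$. In particular $f$ is not injective.

The proof needs a finite combinatorial lemma, which we state in the generality needed later. It says that a $\{0,1\}$-labeling of $k$-sets can hide a prescribed pattern in such a way that no $m$-coloring of the points avoids it.

**Lemma 1.** Let $2\le k\le n$, $P:[n]^k\to\{0,1\}$ and $m\ge1$. There are $N$ and $\omega:[N]^k\to\{0,1\}$ such that for every $c:[N]\to[m]$ there is a $c$-monochromatic $Y\in[N]^n$ with $\omega(Y_s)=P(s)$ for all $s\in[n]^k$.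

*Proof.* Induction on $m$. For $m=1$ take $N=n$ and $\omega=P$. Suppose $(N',\omega')$ works for $m-1$. Let $N=nN'$ and split $[N]$ into consecutive intervals $I_1<\dots<I_n$ of length $N'$. On $k$-sets inside one $I_j$ let $\omega$ be a copy of $\omega'$. If a $k$-set meets exactly the intervals $I_j$, $j\in s$, with $|s|=k$, in one point each, let $\omega=P(s)$ on it. On all other $k$-sets let $\omega=0$. Since $k\ge2$, the first two cases exclude each other, so $\omega$ is well defined.

Let $c:[N]\to[m]$. If some $I_j$ contains no point of color $m$, then $c$ uses at most $m-1$ colors on $I_j$, and the induction hypothesis gives $Y\subseteq I_j$. Otherwise pick $y_j\in I_j$ of color $m$ for each $j$; the set $Y=\{y_1<\dots<y_n\}$ is monochromatic and $\omega(Y_s)=P(s)$ by construction. $\square$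

*Proof of Proposition 1.* Given $1\le k\le4$, $\tau\in\mathbb T$ and $\omega:[\kappa]^k\to\{0,1\}$, freeness of $H$ gives a character $\chi$ with $\chi(h_t)=\omega(t)\tau$ for $|t|=k$ and $\chi(h_t)=0$ for $|t|\ne k$. For a 4-set $Y\subset\kappa$ we get
$$\chi\Big(f\Big(\sum_{\xi\in Y}e_\xi\Big)\Big)=\sum_{s\in[4]^k}\omega(Y_s)\,a_s\tau.\tag{3}$$
By continuity at $0$ and Fact 2 there is a finite coloring $c:\kappa\to[m]$ such that (3) has norm at most $\frac14$ for every $c$-balanced $Y$. Note that $m$ depends on $\chi$.

First suppose $a_{s_0}\ne0$ with $|s_0|=k\ge2$. Take $n=4$ and $P$ the indicator function of $s_0$, and let $(N_m,\omega_m)$ come from Lemma 1 for $m=1,2,\dots$. Cut $\omega\subseteq\kappa$, the set of natural numbers, into consecutive intervals $J_1<J_2<\cdots$ with $|J_m|=N_m$. Label the $k$-sets inside $J_m$ by a copy of $\omega_m$, and all other $k$-subsets of $\kappa$ by $0$. Let $\tau=\frac1{2a_{s_0}}$. Whatever the number $m$ of colors of the resulting $c$ is, $J_m$ contains a monochromatic, hence balanced, 4-set $Y$ carrying the pattern $P$. For it (3) equals $a_{s_0}\tau=\frac12$, a contradiction.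

Now let $k=1$ and write $a_i=a_{\{i\}}$. Suppose $a_i+a_j\ne0$ for some $Q=\{i,j\}\in[4]^2$. Put $\tau=\frac1{2(a_i+a_j)}$, label the even natural numbers by $1$ and all other points of $\kappa$ by $0$. For the resulting $c$ there are $r_1<\dots<r_4$ in $\mathbb N$ such that the pair $(c(2r_l),c(2r_l+1))$ is the same for all $l$. Let $x_l=2r_l$ for $l\in Q$ and $x_l=2r_l+1$ otherwise. Then $x_1<\dots<x_4$, two of the points have one color and the other two have one color, so the 4-set is balanced, and (3) equals $(a_i+a_j)\tau=\frac12$, a contradiction. Hence $a_i+a_j=0$ for all $i\ne j$, so $a_1=-a_2=a_3=-a_1$, which gives $a_1=0$ and then $a_i=0$ for all $i$. $\square$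

Compare with the pairs. On two basis vectors only monochromatic pairs are available, and they force only $a_1+a_2=0$; the example $h_\eta-h_\xi$ has $a_1=-1$, $a_2=1$. On four vectors we can choose *which* two of the four coefficients are seen.

## 2. Arbitrary maps and arbitrary targets: the statements

For a group $H$ put $H[p]=\{h\in H:ph=0\}$.

**Theorem A.** Let $p$ be prime, $\kappa$ an infinite cardinal, $H$ an abelian group, and $f:V_{p,\kappa}^\#\to H^\#$ a map continuous at $0$. Then there is $S\subseteq V_{p,\kappa}$ with $|S|=\kappa$ such that $f(S)$ is contained in a single coset of $H[p]$. If $H[p]$ is finite, then moreover $0$ is in the closure of $f^{-1}(f(0))\setminus\{0\}$.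

**Theorem B.** For $p$ prime, $\kappa$ infinite and $H$ abelian, the following are equivalent:

1. there is a continuous finite-to-one map $V_{p,\kappa}^\#\to H^\#$;
2. there is a continuous 1-1 map $V_{p,\kappa}^\#\to H^\#$;
3. $|H[p]|\ge\kappa$, i.e. $H$ contains a copy of $V_{p,\kappa}$.

*Proof of B from A.* Suppose (3). A vector space over $\mathbb Z_p$ of cardinality at least the infinite cardinal $\kappa$ has dimension at least $\kappa$, so there is an injective homomorphism $V_{p,\kappa}\to H[p]\subseteq H$, and homomorphisms are Bohr-continuous. This gives (2), and (2) implies (1) trivially. Suppose (1), and let $S$ be as in Theorem A. Then $S$ is a union of at most $|H[p]|$ finite sets. As $|S|=\kappa$ is infinite, $H[p]$ is infinite and $\kappa\le|H[p]|$. $\square$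

**Answer to the question.** If $H$ is torsion-free, then $|H[2]|=1<\kappa$. By Theorem B with $p=2$ there is no continuous 1-1, or even finite-to-one, map $B_\kappa^\#\to H^\#$, for any infinite $\kappa$. Moreover, if $f:B_\kappa^\#\to H^\#$ is continuous at some $b$, then $z\mapsto f(b+z)$ is continuous at $0$, and the second part of Theorem A says that $b$ is an accumulation point of its own fiber $f^{-1}(f(b))$. So every fiber of a continuous map $B_\kappa^\#\to H^\#$ is dense-in-itself.

**Corollary C.** If there is a continuous finite-to-one map $G^\#\to H^\#$, then $|G[p]|\le|H[p]|$ for every prime $p$ with $G[p]$ infinite. If $G^\#$ and $H^\#$ are homeomorphic, then for each $p$ either $G[p],H[p]$ are both finite or $|G[p]|=|H[p]|$.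

*Proof.* The subgroup $G[p]$ of $G^\#$ carries its own Bohr topology, and an infinite $G[p]$ is $V_{p,\kappa}$ with $\kappa=|G[p]|$. Apply Theorem B to the restricted map. For a homeomorphism apply this in both directions: if one of $G[p],H[p]$ is infinite, then so is the other, and the two inequalities give equality. $\square$

In particular, consider the known result that there is no continuous finite-to-one map $G^\#\to H^\#$ if $G$ contains Boolean subgroups of size $>2^{2^{\mathfrak c}}$, where $\mathfrak c=2^{\aleph_0}$, and $H$ has no infinite Boolean subgroups. Its hypothesis "$>2^{2^{\mathfrak c}}$" can be weakened to "infinite": then $G[2]$ is infinite and $H[2]$ is finite, against Corollary C.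

It remains to prove Theorem A, in ZFC. What did Proposition 1 use that an arbitrary $f$ and $H$ do not offer? There are three things.

First, there was a formula: the value at a 4-sum was split into pieces, each attached to a subset $s$ of the four variables. An arbitrary map has no such splitting. Section 3 produces one, for *generic* values of the variables, by passing to an ultrapower.

Second, characters of $H$ could be prescribed on the pieces. In $H=\mathbb Q$ any two elements are dependent, so nothing of the sort is literally true. For example, no character of $\mathbb Q$ takes the value $\frac12$ at every positive integer, since $\chi(2)=2\chi(1)$. Section 4 shows that a character can be prescribed approximately at finitely many generic values at a time.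

Third, and this is where repeating the proof of Proposition 1 stops, there is the order of choices. There, $\omega$ lived on infinitely many points, so it could be prepared for all numbers $m$ of colors at once. If a character is controlled only at finitely many values, then the number $N$ of points must be fixed before the character is chosen, and Lemma 1 needs $m$ in order to produce $N$. But $m$ comes from continuity *after* the character is known. Section 5 breaks this circle by measure: the characters are sorted by the number of colors they need, some $m$ serves a set of characters of positive Haar measure, and the lemma of Section 4 finds the required character inside any such set.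

## 3. Functions of generic variables

For the rest, fix $p,\kappa,H,f$ as in Theorem A and put $n=2p$. Replacing $f$ by $f-f(0)$ changes neither the hypothesis nor the conclusions, so assume $f(0)=0$. Let $D$ be the divisible hull of $H$: a divisible group containing $H$ such that every nonzero subgroup of $D$ meets $H$ nontrivially. If $0\ne d\in D[p]$, then $\langle d\rangle$ has prime order and meets $H$, so $d\in H$; hence $D[p]=H[p]$. Also $H^\#$ is a subspace of $D^\#$, so $f:V_{p,\kappa}^\#\to D^\#$ is continuous at $0$.

**Generic tuples.** A *uniform* ultrafilter on $\kappa$ is one all of whose members have size $\kappa$. One exists: sets whose complement has size less than $\kappa$ form a proper filter, and any ultrafilter $U$ extending it is uniform. Fix such a $U$. Write $(Ux)P(x)$ for $\{x:P(x)\}\in U$, read "for $U$-most $x$". Let $U^N$ be the ultrafilter on $\kappa^N$ given by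
$$A\in U^N\iff(Ux_1)(Ux_2)\cdots(Ux_N)\ (x_1,\dots,x_N)\in A.$$
It is an ultrafilter because each quantifier $(Ux)$ commutes with negation and finite conjunction. A quantifier over a variable that does not occur may be inserted or dropped. Since $U$ contains no finite sets, $U^N$-most tuples have distinct entries. The order of the quantifiers matters: for each $x_1$ the set $\{x_2:x_2>x_1\}$ has complement of size less than $\kappa$, so $\{(x_1,x_2):x_1<x_2\}\in U^2$, and its mirror image is not in $U^2$.

**The groups $\Gamma_N$.** Let $\Gamma_N=D^{\kappa^N}/U^N$ be the ultrapower: functions $\kappa^N\to D$ modulo equality at $U^N$-most points. It is divisible, because one can divide pointwise, and $\Gamma_0=D$. For $s\subseteq[N]$ with $|s|=k$ let $x_s$ be the subtuple of $x$ with indices in $s$, in increasing order, and let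
$$\iota_s:\Gamma_k\to\Gamma_N,\qquad\iota_s([g])=[x\mapsto g(x_s)].$$
Dropping dummy variables, $g(x_s)=0$ for $U^N$-most $x$ if and only if $g(u)=0$ for $U^k$-most $u$; so $\iota_s$ is a well-defined injective homomorphism. If $t\subseteq[k]$, then $(x_s)_t=x_{s_t}$, where $s_t$ picks the elements of $s$ with positions in $t$; hence $\iota_s\iota_t=\iota_{s_t}$. Put $A_s=\iota_s(\Gamma_k)$, the classes of functions that depend only on the variables in $s$. In particular $A_\emptyset=D$ consists of the classes of constants.

We want a part of $\Gamma_k$ that consists of functions "genuinely of $k$ variables". Let $\Gamma_k^-=\sum_{t\subsetneq[k]}A_t\subseteq\Gamma_k$. This is a sum of divisible groups, hence divisible, hence (Baer) a direct summand. Fix $C_k$ with $\Gamma_k=\Gamma_k^-\oplus C_k$; so $C_0=D$. For $s\subseteq[N]$ put $C_s=\iota_s(C_{|s|})$. Here $\Gamma_1^-=A_\emptyset$, so $C_1$ represents functions of one variable modulo constants.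

*Example.* Let $D=\mathbb Q$, $\kappa=\omega$. The class of $x_1x_2$ is not in $\Gamma_2^-=A_{\{1\}}+A_{\{2\}}$. Otherwise $x_1x_2=a(x_1)+b(x_2)$ for $U^2$-most $x$. Double each variable, in the order $x_1^0,x_1^1,x_2^0,x_2^1$. For $U^4$-most quadruples the identity holds for all four choices of upper indices, and the alternating sum gives $(x_1^1-x_1^0)(x_2^1-x_2^0)=0$. But $U^4$-most quadruples have distinct entries. The next proof is this doubling, run in general.

**Lemma 2.** $\Gamma_N=\bigoplus_{s\subseteq[N]}C_s$.

*Proof.* Applying $\iota_s$ to $\Gamma_k=C_k+\sum_{t\subsetneq[k]}A_t$ gives $A_s=C_s+\sum_{t\subsetneq s}A_t$. By induction on $|s|$, $A_s$ is spanned by the $C_t$ with $t\subseteq s$; for $s=[N]$ this is the spanning part.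

For directness suppose $\sum_{t\subseteq[N]}\iota_t([g_t])=0$ with $[g_t]\in C_{|t|}$ not all $0$, where we take $g_t$ to be the zero function whenever $[g_t]=0$. Let $s$ be inclusion-maximal with $[g_s]\neq0$, and put $k=|s|$, $g=g_s$. Replace each variable $x_i$ with $i\in s$ by two adjacent variables $x_i^0,x_i^1$, quantified in this order. For $\varepsilon\in\{0,1\}^s$ let $x^\varepsilon$ be the $N$-tuple that uses $x_i^{\varepsilon_i}$ for $i\in s$ and $x_i$ for $i\notin s$. It is an order-preserving subtuple of the $N+k$ variables, so for $U^{N+k}$-most values we have $\sum_tg_t(x^\varepsilon_t)=0$, simultaneously for all $\varepsilon$. Form the alternating sum $\sum_\varepsilon(-1)^{|\varepsilon|}$ of these identities, where $|\varepsilon|=\sum_i\varepsilon_i$. If $t\not\supseteq s$, the term of $t$ does not depend on $\varepsilon_i$ for some $i\in s$, and its contributions cancel. If $t\supsetneq s$, then $g_t$ is the zero function by maximality. Only $t=s$ remains. Drop the dummy variables and renumber: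
$$(Uu_1^0)(Uu_1^1)\cdots(Uu_k^0)(Uu_k^1)\quad\sum_{\varepsilon\in\{0,1\}^k}(-1)^{|\varepsilon|}g(u_1^{\varepsilon_1},\dots,u_k^{\varepsilon_k})=0.\tag{4}$$

Now we choose witnesses for the variables $u_i^0$. Let $Q_i(u_1^0,u_1^1,\dots,u_i^0,u_i^1)$ be the statement left in (4) after removing the first $2i$ quantifiers; $Q_0$ is (4) itself and is true. Write $u_i$ for $u_i^1$. If $Q_{i-1}$ holds at $(b_1,u_1,\dots,b_{i-1},u_{i-1})$, then the set of $u_i^0$ with $(Uu_i)\,Q_i(b_1,u_1,\dots,b_{i-1},u_{i-1},u_i^0,u_i)$ is in $U$, hence nonempty; let $b_i=b_i(u_1,\dots,u_{i-1})$ be one of its elements. Where $Q_{i-1}$ fails, let $b_i$ be arbitrary. By induction $(Uu_1)\cdots(Uu_i)\,Q_i$ holds with $u_j^0=b_j(u_1,\dots,u_{j-1})$. For $i=k$ the sum in (4) vanishes for $U^k$-most $u$ with these $u_j^0$.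

Solve for the term with $\varepsilon=(1,\dots,1)$: for $U^k$-most $u$, $g(u)$ is a $\pm1$-combination of the terms $g(u^\varepsilon)$ with $\varepsilon\ne(1,\dots,1)$. (For $k=2$ this reads $g(u_1,u_2)=g(b_1,u_2)+g(u_1,b_2(u_1))-g(b_1,b_2(u_1))$.) Given such an $\varepsilon$, let $i$ be the largest index with $\varepsilon_i=0$. The entries of $u^\varepsilon$ are $u_j$ with $\varepsilon_j=1$, so $j\ne i$, and $b_j(u_1,\dots,u_{j-1})$ with $\varepsilon_j=0$, so $j\le i$. None of them depends on $u_i$, so the class of $u\mapsto g(u^\varepsilon)$ is in $A_{[k]\setminus\{i\}}\subseteq\Gamma_k^-$. Therefore $[g]\in\Gamma_k^-\cap C_k=0$, a contradiction. (For $k=0$, (4) just says $g=0$.) $\square$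

## 4. Prescribing a character at generic values

Let $\hat D=\mathrm{Hom}(D,\mathbb T)$, a compact group under pointwise convergence, with Haar probability measure $\mu$. To see what to expect, take the group $\mathbb Z$ in place of $D$. Its characters are $j\mapsto tj$ with $t\in\mathbb T$. Let $K\subset\mathbb T$ be a closed arc of length $\ell>0$. As soon as $x\ge1/\ell$, the values $tx$ with $t\in K$ fill $\mathbb T$; so at a large integer $x$ the character can be prescribed even if it must be taken from $K$. "Large" means here: avoiding finitely many integers. The values of a function whose class is not a constant avoid, generically, any given finite set. That is the only reason for the condition $M\cap A_\emptyset=0$ below.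

**Lemma 3.** Let $K\subseteq\hat D$ be closed with $\mu(K)>0$. Let $w_1,\dots,w_r:\kappa^N\to D$ be such that $M=\langle[w_1],\dots,[w_r]\rangle\subseteq\Gamma_N$ satisfies $M\cap A_\emptyset=0$. Let $\psi:M\to\mathbb T$ be a homomorphism and $\eta>0$. Then for $U^N$-most $x$ there is $\chi\in K$ with $\|\chi(w_j(x))-\psi([w_j])\|<\eta$ for all $j$.

*Proof.* The plan is to choose $\chi$ at random from $K$ and to compute the limiting joint distribution of the values $\chi(w_j(x))$ along $U^N$.

Let $\nu_x$ be the distribution on $\mathbb T^r$ of $(\chi(w_j(x)))_{j\le r}$ when $\chi$ has distribution $\mu|_K/\mu(K)$. Probability measures on $\mathbb T^r$ form a weak* compact Hausdorff space, so there is a limit $\nu$ along $U^N$: for continuous $\varphi$, $\int\varphi\,d\nu$ is the limit of $\int\varphi\,d\nu_x$ along $U^N$. For $a\in\mathbb Z^r$ put $h_a=\sum_ja_jw_j$, and let $R=\{a\in\mathbb Z^r:[h_a]=0\}$, the group of relations. Then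
$$\int e(a\cdot t)\,d\nu_x(t)=\frac1{\mu(K)}\int_Ke(\chi(h_a(x)))\,d\mu(\chi).$$

If $a\in R$, then $h_a(x)=0$ for $U^N$-most $x$ and the integral is $1$ for these $x$. Let $a\notin R$. Then $[h_a]\in M\setminus\{0\}$, so $[h_a]\notin A_\emptyset$; that is, for each $d\in D$ we have $h_a(x)\ne d$ for $U^N$-most $x$. The functions $\gamma_d(\chi)=e(\chi(d))$, $d\in D$, are characters of the compact group $\hat D$, and they are distinct because by Fact 1 some $\chi$ separates $d$ from $d'\ne d$. Hence they are orthonormal in $L^2(\mu)$. Bessel's inequality for the indicator function of $K$ gives $\sum_d|\int_K\gamma_d\,d\mu|^2\le\mu(K)\le1$. So for each $\tau>0$ only finitely many $d$ satisfy $|\int_K\gamma_d\,d\mu|\ge\tau$, and $h_a(x)$ avoids these for $U^N$-most $x$. Hence the Fourier coefficient of $\nu$ at $a$ has modulus at most $\tau/\mu(K)$ for every $\tau>0$, so it is $0$.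

Thus the Fourier transform of $\nu$ is the indicator function of $R$. Let $L=\{t\in\mathbb T^r:a\cdot t=0\ \forall a\in R\}$, a closed subgroup. The Fourier transform of its Haar measure is $1$ at those $a$ with $a\cdot t=0$ on $L$, and $0$ elsewhere. These $a$ form exactly $R$: if $a\notin R$, Fact 1 gives a character of $\mathbb Z^r/R$ not vanishing at the class of $a$; it is given by a point $t\in L$ with $a\cdot t\ne0$. As a measure on $\mathbb T^r$ is determined by its Fourier coefficients, $\nu$ is the Haar measure of $L$, and its support is all of $L$.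

The point $t_0=(\psi([w_j]))_j$ lies in $L$, because for $a\in R$ we have $a\cdot t_0=\psi([h_a])=0$. Let $\varphi:\mathbb T^r\to[0,1]$ be continuous with $\varphi(t_0)=1$, supported in the open $\eta$-box around $t_0$. Then $\int\varphi\,d\nu>0$, so $\int\varphi\,d\nu_x>0$ for $U^N$-most $x$. For such $x$ some $\chi\in K$ has $(\chi(w_j(x)))_j$ in the box. $\square$

## 5. One number of colors for all homomorphisms on $\Gamma_N$

We now look at $f$ on sums of $n=2p$ basis vectors. Let $F=[x\mapsto f(e_{x_1}+\dots+e_{x_n})]\in\Gamma_n$. By Lemma 2, $F=\sum_{s\subseteq[n]}\iota_s(G_s)$ with $G_s\in C_{|s|}$. Put $d_0=G_\emptyset\in D$. For $N\ge n$ and $Y\in[N]^n$ let $F^Y=[x\mapsto f(\sum_{i\in Y}e_{x_i})]\in\Gamma_N$. Since $\iota_Y\iota_s=\iota_{Y_s}$,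
$$F^Y=\iota_Y(F)=\sum_{s\subseteq[n]}\iota_{Y_s}(G_s).\tag{5}$$
This is the replacement for (2): the coefficient-times-basis-vector $a_sh_{Y_s}$ has become $\iota_{Y_s}(G_s)$, in the independent summand $C_{Y_s}$ of $\Gamma_N$. Note that monochromatic $n$-sets are balanced, as $n=2p$.

**Step 1.** The purpose of this step is to transfer continuity of $f$ at $0$ to a statement about homomorphisms $\psi$ on $\Gamma_N$, with a number of colors $m$ that does not depend on $N$ or $\psi$. Let $\varepsilon=\frac1{7p}$. The claim is: *there is $m$ such that for every $N\ge n$ and every homomorphism $\psi:\Gamma_N\to\mathbb T$ vanishing on $A_\emptyset$ there is $c:[N]\to[m]$ with*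
$$\|\psi(F^Y)\|\le\varepsilon\quad\text{for every }c\text{-balanced }Y\in[N]^n.\tag{6}$$

Let $\delta=\varepsilon/5$. Let $K_m$ be the set of $\chi\in\hat D$ for which there is a coloring $c:\kappa\to[m]$ such that $\|\chi(f(\sum_{\xi\in y}e_\xi))\|\le\delta$ for all $c$-balanced $y\in[\kappa]^n$.

*Each $K_m$ is closed.* For a fixed $y$, the pairs $(\chi,c)\in\hat D\times[m]^\kappa$ such that $y$ is not $c$-balanced or $\|\chi(f(\sum_{\xi\in y}e_\xi))\|\le\delta$ form a closed set: the first condition is clopen, since it depends only on the restriction of $c$ to the finite set $y$, and the second is closed in $\chi$. Intersecting over all $y$ gives a closed set of pairs, and $K_m$ is its projection along the compact space $[m]^\kappa$.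

*The $K_m$ increase and cover $\hat D$.* Clearly $K_m\subseteq K_{m+1}$. Given $\chi$, continuity of $f$ at $0$, $f(0)=0$ and Fact 2 give a finite coloring $c$ of $\kappa$ with $\|\chi(f(z))\|\le\delta$ for all $z\in W_c$. If $y$ is $c$-balanced, then $\sum_{\xi\in y}e_\xi\in W_c$. So $\chi\in K_m$ for $m$ the number of colors.

Hence $\mu(K_m)>0$ for some $m$, which we fix. Cover $\mathbb T$ by finitely many closed arcs of diameter at most $\delta$. For one of them, $I$, the closed set $K=K_m\cap\{\chi:\chi(d_0)\in I\}$ has positive measure.

Let $\psi:\Gamma_N\to\mathbb T$ vanish on $A_\emptyset$. For $Y\in[N]^n$ let $w_Y(x)=f(\sum_{i\in Y}e_{x_i})-d_0$. By (5) the class $F^Y-d_0$ of $w_Y$ lies in $\bigoplus_{t\ne\emptyset}C_t$, so by Lemma 2 the group generated by these classes meets $A_\emptyset=C_\emptyset$ only in $0$. Also $\psi(F^Y-d_0)=\psi(F^Y)$. Lemma 3 with $\eta=\delta$ gives a tuple $x$ with distinct entries and a $\chi\in K$ such that $\|\chi(w_Y(x))-\psi(F^Y)\|<\delta$ for all $Y\in[N]^n$. Let $c_\chi:\kappa\to[m]$ witness $\chi\in K_m$, and let $c(i)=c_\chi(x_i)$ for $i\in[N]$. If $Y$ is $c$-balanced,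 then $\{x_i:i\in Y\}$ is an $n$-set, because the entries are distinct, and it is $c_\chi$-balanced. So $\|\chi(w_Y(x))+\chi(d_0)\|\le\delta$, and therefore
$$\|\psi(F^Y)+\chi(d_0)\|\le2\delta.$$

It remains to remove $\chi(d_0)$. Apply what we have to $\psi=0$ and $N=m(n-1)+1$. By the pigeonhole principle there is a monochromatic $Y\in[N]^n$, so $\|\chi(d_0)\|\le2\delta$ for some $\chi\in K$. All $\chi\in K$ have $\chi(d_0)\in I$, an arc of diameter at most $\delta$; hence $\|\chi(d_0)\|\le3\delta$ for all $\chi\in K$. Back in the general case, $\|\psi(F^Y)\|\le2\delta+3\delta=\varepsilon$. This proves the claim, with $m$ depending only on $f$ and $p$.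

## 6. Rigidity of sums of $2p$ basis vectors

Now homomorphisms on $\Gamma_N$ can be prescribed exactly as characters of the free group were in Section 1. Given $1\le k\le n$, a homomorphism $\rho:C_k\to\mathbb T$ and $\omega:[N]^k\to\{0,1\}$, Lemma 2 and the injectivity of the $\iota_t$ give a homomorphism $\psi:\Gamma_N\to\mathbb T$ with $\psi(\iota_t(g))=\omega(t)\rho(g)$ for $t\in[N]^k$, $g\in C_k$, and $\psi=0$ on $C_t$ for $|t|\ne k$. As $k\ge1$, it vanishes on $A_\emptyset=C_\emptyset$, and by (5)
$$\psi(F^Y)=\sum_{s\in[n]^k}\omega(Y_s)\,\rho(G_s).\tag{7}$$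

**Step 2.** This step shows that no genuine interaction of two or more variables survives: *$G_s=0$ whenever $|s|\ge2$.* Suppose $G_{s_0}\ne0$ with $|s_0|=k\ge2$. By Fact 1 choose $\rho:C_k\to\mathbb T$ with $\|\rho(G_{s_0})\|\ge\frac13$. Let $N$ and $\omega$ come from Lemma 1 for the pattern $P$ with $P(s_0)=1$ and $P(s)=0$ for $s\neq s_0$, and for the number $m$ of Step 1. Form $\psi$ as above and let $c:[N]\to[m]$ be as in (6). Lemma 1 gives a $c$-monochromatic $Y$ with $\omega(Y_s)=P(s)$ for all $s\in[n]^k$. It is balanced, and by (7) $\psi(F^Y)=\rho(G_{s_0})$. Thus $\frac13\le\varepsilon=\frac1{7p}$, a contradiction.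

**Step 3.** This step treats the terms of one variable: *writing $g_i=G_{\{i\}}\in C_1$, we have $g_1=\dots=g_n$ and $pg_1=0$.* Let $\rho:C_1\to\mathbb T$ be any homomorphism and $\theta_i=\rho(g_i)$. Let $R=(n-1)m^2+1$, $N=2R$, and $\omega(2j-1)=1$, $\omega(2j)=0$ for $1\le j\le R$. Take $\psi$ as in (7) with $k=1$, and $c$ from (6). There are at most $m^2$ values of the pair $(c(2j-1),c(2j))$, so there are $j_1<\dots<j_n$ for which this pair is the same. For $Q\in[n]^p$ let $y_i=2j_i-1$ if $i\in Q$, and $y_i=2j_i$ otherwise. Then $y_1<\dots<y_n$, and $Y=\{y_1,\dots,y_n\}$ consists of $p$ points of one color and $p$ points of one color, possibly the same. So $Y$ is balanced, and (6) and (7) give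
$$\Big\|\sum_{i\in Q}\theta_i\Big\|\le\varepsilon\qquad\text{for all }Q\in[n]^p.\tag{8}$$

Let $i\ne j$. As $p<n$, there are two $p$-sets that differ only by exchanging $i$ for $j$; subtracting, $\|\theta_i-\theta_j\|\le2\varepsilon$. Now take any $Q\in[n]^p$ with $i\in Q$. From $p\theta_i=\sum_{j\in Q}\theta_j-\sum_{j\in Q\setminus\{i\}}(\theta_j-\theta_i)$ we get
$$\|p\theta_i\|\le\varepsilon+2(p-1)\varepsilon\le2p\varepsilon=\tfrac27<\tfrac13,\qquad\text{and}\qquad2\varepsilon<\tfrac13.$$
So $\|\rho(g_i-g_j)\|<\frac13$ and $\|\rho(pg_i)\|<\frac13$ for *every* homomorphism $\rho:C_1\to\mathbb T$. By Fact 1, $g_i=g_j$ and $pg_i=0$.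

## 7. Large sets in one coset, and fibers accumulating at $0$

**Step 4.** This step reads off the set $S$ of Theorem A from the structure found in Steps 2 and 3. Let $g:\kappa\to D$ represent the common class $g_i\in C_1\subseteq\Gamma_1$. Since $pg(x)=0$ for $U$-most $x$, we may change $g$ off a set in $U$ so that $g:\kappa\to D[p]=H[p]$. The decomposition $F=\sum_s\iota_s(G_s)$ now says: for $U^n$-most $x$,
$$f(e_{x_1}+\dots+e_{x_n})=d_0+g(x_1)+\dots+g(x_n)\in d_0+H[p].\tag{9}$$

Let $S$ be the set of all $e_{x_1}+\dots+e_{x_n}$ with $x$ satisfying (9) and having distinct entries; $U^n$-most $x$ are of this kind. By the definition of $U^n$, the set of first coordinates $x_1$ of such $x$ contains a set in $U$, hence has size $\kappa$. An element of $S$ determines its support $\{x_1,\dots,x_n\}$, so it accounts for at most $n$ first coordinates. Hence $|S|=\kappa$. Moreover $f(S)\subseteq d_0+H[p]$. Since $f(S)\subseteq H$ and $S\neq\emptyset$, we get $d_0\in H$, so this is a coset of $H[p]$ in $H$. Undoing the translation by $f(0)$ only changes the coset. This is the first assertion of Theorem A.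

**Step 5.** This step proves the second assertion. Let $H[p]$ be finite. Then $g$ takes finitely many values, so it is constant on a set in $U$. Hence $[g]\in A_\emptyset\cap C_1=\Gamma_1^-\cap C_1=0$, and (9) becomes
$$f(e_{x_1}+\dots+e_{x_n})=d_0\qquad\text{for }U^n\text{-most }x.$$

Let a neighborhood of $0$ in $V_{p,\kappa}^\#$ be given; by Fact 2 it contains $W_c$ for a finite coloring $c$ of $\kappa$. One of the finitely many color classes is in $U$, so $U^n$-most $x$ have all entries in that class, and the entries distinct. Choose such an $x$ which also satisfies $f(\sum_ie_{x_i})=d_0$, and put $z=\sum_ie_{x_i}$. Then $z\ne0$, and $z\in W_c$ because $\{x_1,\dots,x_n\}$ is monochromatic of size $2p$. So *every neighborhood of $0$ contains some $z\ne0$ with $f(z)=d_0$.*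

It remains to see that $d_0=0$. Let $\chi\in\hat D$ and $\delta'>0$. By continuity at $0$ and $f(0)=0$ there is a neighborhood of $0$ on which $\|\chi(f(z))\|\le\delta'$. It contains a $z$ with $f(z)=d_0$, so $\|\chi(d_0)\|\le\delta'$. Hence $\chi(d_0)=0$ for all $\chi\in\hat D$, and $d_0=0=f(0)$ by Fact 1. Therefore $0$ is in the closure of $f^{-1}(f(0))\setminus\{0\}$. This completes the proof of Theorem A, and with it those of Theorem B, of Corollary C, and of the answer to the question: there is no infinite $\kappa$ for which $B_\kappa^\#$ admits a continuous 1-1 map into $H^\#$ with $H$ torsion-free. $\blacksquare$
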